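# The quotient $F/\zeta$ and the closed span of the functions $\{x/k\}$

## 1. Moving $G$ to the right while $\zeta$ stays on the critical line

Let $G(s)=\sum_{n\ge1}g(n)n^{-s}$ be a Dirichlet series that converges absolutely for $\Re s>\frac32$ and that continues holomorphically to $\Re s>\frac12$. For $w>0$, and for $s=\frac12+it$ on the critical line, form
$$v_w(t)=\frac{\zeta(s)\,G(s+w)}{s}.$$
The factor $\zeta(s)/s$ stays where it is, and only $G$ is moved to the right by $w$. These notes turn on this one-parameter family of functions of $t$, because its two ends mean two different things.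

*The end $w>1$.* Here $G(s+w)=\sum g(n)n^{-w}n^{-s}$ converges absolutely and uniformly on the critical line. The function $-n^{-s}\zeta(s)/s$ is the Mellin transform of $x\mapsto\{x/n\}$, where $\{\cdot\}$ is the fractional part (Section 4). So $v_w$ is visibly a limit of transforms of finite linear combinations of the functions $\{x/n\}$.

*The end $w\to0^+$.* Here $v_w$ tends, formally, to $\zeta(s)G(s)/s$. This will be the transform of the function that we want to approximate by such combinations.

So the family leads from functions that can be approximated to the function that we want to approximate. To use it we need a bound for $\|v_w\|_{L^2(\mathbb R)}$ uniform as $w\to0^+$, and an argument that carries the property "limit of combinations of the $\{x/n\}$" from $w>1$ down to all $w>0$.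

Why not shift everything and use $\zeta(s+w)G(s+w)/(s+w)$? If $\zeta(s)G(s)/s$ is the Mellin transform $\int_0^\infty h(x)x^{-s-1}dx$ of a step function $h$, then the fully shifted function is the transform of $x^{-w}h(x)$. That function is not a step function unless $h=0$, so it leaves the space in which all limits of combinations of the $\{x/n\}$ live (the space $D$ below). Moving only $G$ avoids this.

## 2. The space $D$, the Dirichlet series $F$, and the two theorems

Let $H=L^2(0,\infty;x^{-2}dx)$ with $\langle f,g\rangle=\int_0^\infty f(x)\overline{g(x)}x^{-2}dx$. For $k\in\mathbb N^*$ put $e_k(x)=\{x/k\}$, where $\{u\}=u-\lfloor u\rfloor$.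

**Definition (the spaces).** $D$ is the closed subspace of $H$ of the functions
$$f(x)=\lambda x+\varphi(x),$$
with $\lambda$ constant and $\varphi$ constant on each $[j,j+1[$, $j\in\mathbb N$, the constant on $[0,1[$ being $0$. $D_0\subset D$ is the subspace of those with $\lambda=0$. $\mathcal B=\mathrm{Vect}(e_k:k\ge1)$ is the set of finite linear combinations of the $e_k$, and $\overline{\mathcal B}$ is its closure in $H$.

Since $e_k(x)=x/k-\lfloor x/k\rfloor$, we have $e_k\in D$ with $\lambda=1/k$, so $\overline{\mathcal B}\subset D$. Every $f\in D$ is uniquely $f=\lambda e_1+h$ with $h\in D_0$, namely $h=\varphi+\lambda\lfloor x\rfloor$.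

**Definition (the Dirichlet series of $f$).** For $f=\lambda e_1+h\in D$ put
$$u(n)=-\lambda+h(n)-h(n-1)\quad(n\ge1),\qquad F(s)=\sum_{n\ge1}\frac{u(n)}{n^s}.$$
Since $h(n)-h(n-1)=\varphi(n)-\varphi(n-1)+\lambda$, we have $u(n)=\varphi(n)-\varphi(n-1)$, so $\varphi(x)=\sum_{n\le x}u(n)$. The series converges absolutely for $\Re s$ large.

Write $s=\sigma+it$. Báez-Duarte's criterion says that $\overline{\mathcal B}=D$ if and only if the Riemann hypothesis is true. It is also known that $f\in\overline{\mathcal B}$ implies that $F/\zeta$ has a holomorphic continuation to $\sigma>\frac12$. In "An arithmetical function related to Báez-Duarte's criterion for the Riemann hypothesis" (arXiv:1812.04309, 2018), Michel Balazard asks for the converse: if $f\in D$ and $F/\zeta$ continues holomorphically to $\sigma>\frac12$, must $f$ lie in $\overline{\mathcal B}$? The answer is yes, with no unproved hypothesis.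

**Theorem 1.** Let $f\in D$. Then $f\in\overline{\mathcal B}$ if and only if $F(s)/\zeta(s)$ has a holomorphic continuation to $\sigma>\frac12$.

Let $R$ be the multiset of zeros $\rho=\beta+i\gamma$ of $\zeta$ with $\beta>\frac12$, each repeated according to its multiplicity. Let $\mathcal N=\mathrm{Vect}(e_\alpha:\alpha\in[1,\infty))$, $e_\alpha(x)=\{x/\alpha\}$, be the Nyman–Beurling space. For $h\in D_0$ put $\hat h(s)=\int_1^\infty h(x)x^{-s-1}dx$. Let $w_*\in(1,\frac{16}{15}]$ be the absolute constant fixed in Lemma 3 below.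

**Theorem 2.**

1. $\overline{\mathcal B}=\{f=\lambda e_1+h\in D:\ \hat h\text{ vanishes on }R\text{ with multiplicity}\}=D\cap\overline{\mathcal N}$.
2. $\dim(D/\overline{\mathcal B})$ equals the number (finite or infinite) of zeros of $\zeta$ in $\sigma>\frac12$, counted with multiplicity. In particular Báez-Duarte's criterion follows.
3. Let $h\in\overline{\mathcal B}\cap D_0$ and $G=F/\zeta$. For $0<w<w_*$, the function $h_w\in H$ with $\hat h_w(s)=\zeta(s)G(s+w)/s$ on $\sigma=\frac12$ exists and lies in $\overline{\mathcal B}$. Moreover $\|h_w\|\le C\|h\|$ with $C$ absolute, and $h_w\to h$ in norm as $w\to0^+$.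

**Conventions.** $\Pi=\{\sigma>\frac12\}$ and $\tau(t)=|t|+3$. The letters $C,C_2$ denote positive absolute constants, and $C$ may change from line to line. [T] is Titchmarsh, *The Theory of the Riemann Zeta-Function*.

## 3. Three functions by hand

*The function $e_1$.* Here $\lambda=1$, $h=0$, $u(n)=-1$, so $F=-\zeta$ and $F/\zeta=-1$.

*The function $h=e_k-e_1/k$.* Its coefficient $\lambda$ is $0$. For $k=2$ we get $h(x)=\frac12\lfloor x\rfloor-\lfloor x/2\rfloor$, which is $\frac12$ on $[n,n+1[$ for $n$ odd and $0$ for $n$ even. So $u(n)=\frac12(-1)^{n-1}$ and $F(s)=\frac12(1-2^{1-s})\zeta(s)$. For general $k$, $\varphi(x)=-\lfloor x/k\rfloor+\lfloor x\rfloor/k$ gives $F(s)=(k^{-1}-k^{-s})\zeta(s)$, so $G=F/\zeta=k^{-1}-k^{-s}$. Then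
$$v_w=\frac{\zeta(s)}{s}\left(k^{-1}-k^{-w}k^{-s}\right)$$
is the transform of $k^{-w}e_k-k^{-1}e_1\in\mathcal B$, which tends to $h$ as $w\to0^+$. This approximant has slope $k^{-w-1}-k^{-1}\ne0$ on $[0,1[$, so the family leaves $D_0$, though not $D$.

*The function $h=\mathbf 1_{[1,\infty)}$.* Here $u(1)=1$, all other $u(n)$ vanish, $F=1$ and $G=1/\zeta$. The hypothesis of Theorem 1 now says that $\zeta$ has no zero in $\Pi$, and $v_w(t)=\zeta(s)/(s\,\zeta(s+w))$. So the method must control the ratio $\zeta(s)/\zeta(s+w)$ uniformly in $w$. We return to this example after Lemma 2.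

## 4. Mellin transforms and the Hardy space of $\Pi$

For $f\in H$ put $\hat f(s)=\int_0^\infty f(x)x^{-s-1}dx$ on $\sigma=\frac12$, in the $L^2$ sense. With $x=e^y$ this is the Fourier transform of $f(e^y)e^{-y/2}$, and $\int|f(e^y)|^2e^{-y}dy=\|f\|^2$. By Plancherel, $U:f\mapsto\hat f(\frac12+i\,\cdot)$ maps $H$ onto $L^2(\mathbb R)$ and
$$\int_{\mathbb R}|\hat f(\tfrac12+it)|^2dt=2\pi\|f\|^2.\tag{1}$$

**The transform of $e_k$.** For $\sigma>1$, $\zeta(s)=s\int_1^\infty\lfloor x\rfloor x^{-s-1}dx=\frac{s}{s-1}-s\int_1^\infty\{x\}x^{-s-1}dx$, and the right side continues $\zeta$ to $\sigma>0$. For $0<\sigma<1$ we have $\int_0^1x\cdot x^{-s-1}dx=\frac1{1-s}$, so adding gives $s\,\hat e_1(s)=-\zeta(s)$ ([T, (2.1.5)]). Replacing $x$ by $x/k$,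
$$\hat e_k(s)=-k^{-s}\,\frac{\zeta(s)}{s}\qquad(0<\sigma<1),\tag{2}$$
with absolute convergence. The same formula holds for $e_\alpha$ with real $\alpha\ge1$. In particular $\zeta(s)/s\in L^2$ of the critical line, because $e_1\in H$.

**Definition (Hardy space).** $H^2(\Pi)$ is the space of $A$ holomorphic in $\Pi$ with $\|A\|_{H^2}^2=\sup_{\sigma>1/2}\int|A(\sigma+it)|^2dt<\infty$.

By the Paley–Wiener theorem, $H^2(\Pi)=\{\hat f:f\in H,\ f=0\text{ on }(0,1)\}$. For such $f$ the integral defining $\hat f(s)$ converges absolutely in $\Pi$, and $\int|\hat f(\sigma+it)|^2dt=2\pi\int_1^\infty|f|^2x^{-2\sigma-1}dx$ is nonincreasing in $\sigma$. Its limit as $\sigma\to\frac12$ is the integral for the boundary values $\hat f(\frac12+it)$. Moreover $A(\frac12+w+it)\to A(\frac12+it)$ for almost every $t$ as $w\to0^+$. By Cauchy–Schwarz,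
$$|\hat f(s)|\le\|f\|\Big(\int_1^\infty x^{-2\sigma}dx\Big)^{1/2}=\frac{\|f\|}{\sqrt{2\sigma-1}}\qquad(s\in\Pi),\tag{3}$$
so convergence in $H^2(\Pi)$ implies locally uniform convergence in $\Pi$. Example: $h=\mathbf 1_{[1,\infty)}$ has $\hat h(s)=1/s$, $\|h\|^2=1$, and indeed $\int dt/(\frac14+t^2)=2\pi$.

**The series $F$ for $h\in D_0$.** We need a size bound for $F$ just to the right of $\sigma=\frac32$, and its link with $\hat h$. We have $\|h\|^2=\sum_{n\ge1}|h(n)|^2/(n(n+1))$ and $u(n)=h(n)-h(n-1)$ with $h(0)=0$. For $\sigma=\frac32+\eta$, $0<\eta\le\frac12$, Cauchy–Schwarz gives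
$$\sum_n\frac{|u(n)|}{n^{\sigma}}\le2\sum_n\frac{|h(n)|}{n^{\sigma}}\le2\|h\|\Big(\sum_n\frac{n(n+1)}{n^{3+2\eta}}\Big)^{1/2}\le C\|h\|\eta^{-1/2}.\tag{4}$$
For $\sigma>\frac32$, $s\hat h(s)=\sum_nh(n)(n^{-s}-(n+1)^{-s})=\sum_nu(n)n^{-s}=F(s)$. Hence $F$ continues to $\Pi$ as $s\hat h(s)$, with $\hat h\in H^2(\Pi)$.

## 5. The hypothesis as a vanishing condition, and the necessity

**Step 1: from $D$ to $D_0$.** The purpose is to turn the hypothesis into a statement about zeros of $\hat h$. If $f=\lambda e_1+h$, then $F/\zeta=-\lambda+s\hat h/\zeta$ for large $\sigma$. Since $e_1\in\mathcal B$, $f\in\overline{\mathcal B}$ if and only if $h\in\overline{\mathcal B}$. The function $s\hat h/\zeta$ is meromorphic in $\Pi$; at $s=1$ it vanishes because $\zeta$ has a pole; and $s\neq0$ in $\Pi$. So $F/\zeta$ continues holomorphically to $\Pi$ exactly when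
$$\hat h\text{ vanishes at every }\rho\in R\text{ to at least the multiplicity of }\rho.\tag{5}$$

**Step 2: members of $\overline{\mathcal B}$ satisfy (5).** This is the "only if" half of Theorem 1. On $[0,1[$ we have $f=\lambda x$, so $|\lambda|^2=\int_0^1|f|^2x^{-2}dx\le\|f\|^2$. Hence $f\mapsto\lambda$ and $f\mapsto h=f-\lambda e_1$ are continuous on $D$. Let $f_j\in\mathcal B$, $f_j\to f$. Then $h_j=f_j-\lambda_je_1\in\mathcal B\cap D_0$ and $h_j\to h$. By (2), $\hat h_j=-P_j\zeta/s$ for $\frac12<\sigma<1$, with $P_j$ a Dirichlet polynomial. Since $\hat h_j$ is holomorphic in $\Pi$, the identity theorem gives this in all of $\Pi$, so $\hat h_j$ satisfies (5). By (3), $\hat h_j\to\hat h$ locally uniformly, so all derivatives converge, and $\hat h$ satisfies (5).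

It remains to prove: **if $h\in D_0$ satisfies (5), then $h\in\overline{\mathcal B}$.** From now on such an $h$ is fixed, and
$$G=\frac F\zeta=\frac{s\hat h}{\zeta},\ \text{ holomorphic in }\Pi.$$
For $\sigma>\frac32$, $G(s)=\sum g(n)n^{-s}$ with $g=\mu*u$, absolutely convergent. By (4) and $|1/\zeta(s)|\le\zeta(\frac32)$ for $\sigma\ge\frac32$,
$$|G(s)|\le C\|h\|\eta^{-1/2}\qquad(\sigma=\tfrac32+\eta,\ 0<\eta\le\tfrac12).\tag{6}$$

## 6. Truncation, damping, and the two obstructions

The first thing to try is to truncate $G$. The combination $-\sum_{n\le N}g(n)e_n$ has transform $\frac{\zeta(s)}s\sum_{n\le N}g(n)n^{-s}$, and one would like it to tend to $\zeta G/s=\hat h$ in $L^2$ of the line $\sigma=\frac12$. But we control $\sum g(n)n^{-s}$ only for $\sigma>\frac32$. To the left of that line the hypothesis gives holomorphy of the sum, and no information about partial sums.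

Damping $g(n)$ to $g(n)n^{-w}$ repairs this for $w>1$ and leads to $v_w$. To let $w\to0$ we need $\|v_w\|_{L^2}$ bounded. Write
$$v_w=\frac{s+w}s\cdot\frac{\zeta(s)}{\zeta(s+w)}\cdot\hat h(s+w)$$
and try to estimate factor by factor. Two things go wrong.

*Zeros to the right of the line.* If $\rho\in R$ and $w=\beta-\frac12$, then $\zeta(s+w)=0$ at $t=\gamma$. In the product the zero of $\hat h$ compensates, but separate estimates do not see this. The remedy is to take the zeros out of both $\hat h$ and $\zeta$ with a Blaschke product $b$, whose modulus on the critical line is $1$ (Section 7).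

*Growth of the ratio.* Even if $R=\emptyset$, the Gamma factor of the functional equation makes our bound for $|\zeta(s)/\zeta(s+w)|$ grow like $\tau(t)^{w/2}$. So we need $\int|\hat h(\tfrac12+w+it)|^2\tau(t)^w\,dt$ under control, and membership in $H^2(\Pi)$ does not give it. For instance let $A(s)=\sum_{j\ge1}2^{-j}(s-iT_j)^{-1}$, $T_j=e^{j^2}$. Each $(s-iT_j)^{-1}$ has norm $\sqrt{2\pi}$, so $A\in H^2(\Pi)$. Let $0<w\le1$, $\sigma=\frac12+w$, $|t-T_j|\le1$, $j\ge3$. The $j$-th term has modulus at least $2^{-j}/2$. For $k\ne j$ we have $|T_j-T_k|\ge T_j/2$, so the other terms sum to at most $(T_j/2-1)^{-1}\le4e^{-j^2}\le2^{-j}/4$. Hence $|A|\ge2^{-j}/4$ there, and $\int|A|^2\tau^wdt\ge\frac18 4^{-j}e^{wj^2}$ for every $j\ge3$, so the integral is infinite.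

What $\hat h$ has beyond $H^2$ is that $G$ is a Dirichlet series, bounded on $\sigma=\frac32+\eta$ by (6). This gives a weighted bound on that line, with weight nearly $\tau^{1}$ at distance nearly $1$ from the critical line. Interpolating with the unweighted bound on $\sigma=\frac12$ gives weight nearly $\tau^w$ at distance $w$. "Nearly" is the difficulty: for given $\eta$ the interpolated exponent falls short of $w$ by up to $2\eta w$, and as $\eta\to0$ the constants blow up like $\eta^{-3}$. Two observations close the budget.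

- The zeros of $\zeta$ themselves make the ratio smaller than $\tau^{w/2}$ by a factor $\tau^{-c_1w^2}$ (Lemma 2). So we may afford $2\eta w=c_1w^2$, that is, $\eta$ proportional to $w$.
- Interpolation raises the blow-up $\eta^{-3}$ only to a power at most $w$, and $\eta^{-3w}$ with $\eta=c_1w/2$ stays bounded, because $w^{-w}$ does (Lemma 3).

## 7. Removing the zeros of $R$ with a Blaschke product

Let $\rho^*=1-\bar\rho$ be the mirror image of $\rho$ in the critical line. It is a zero of $\zeta$ with the same multiplicity and the same ordinate. Put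
$$b(z)=\lim_{T\to\infty}b_T(z),\qquad b_T(z)=\prod_{\rho\in R,\ |\gamma|\le T}\frac{z-\rho}{z-\rho^*},$$
with $b=1$ if $R=\emptyset$. One factor has modulus $1$ on $\sigma=\frac12$ (there $z$ is equidistant from $\rho$ and $\rho^*$), and modulus less than $1$ in $\Pi$.

**Step 1: convergence.** We check that the limit exists. Since $\zeta$ has no zeros in $(0,1)$, the zeros come in pairs $\rho,\bar\rho$ with $\gamma\ne0$. As $\rho-\rho^*=2\beta-1$, the two factors multiply to
$$\Big(1-\frac{2\beta-1}{z-\rho^*}\Big)\Big(1-\frac{2\beta-1}{z-\overline{\rho^*}}\Big)=1-(2\beta-1)\frac{2z-2\Re\rho^*}{(z-\rho^*)(z-\overline{\rho^*})}+\frac{(2\beta-1)^2}{(z-\rho^*)(z-\overline{\rho^*})}.$$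
For $|\gamma|\ge2|z|$ both denominators' factors have modulus at least $|\gamma|/2$, so this is $1+O((1+|z|)\gamma^{-2})$, and $\sum\gamma^{-2}<\infty$. So the limit exists locally uniformly away from the points $\rho^*$, which form a discrete set in $\sigma<\frac12$. Hence $b$ is holomorphic near $\overline\Pi$, $|b|\le1$ in $\Pi$, $|b|=1$ on $\sigma=\frac12$, and the zeros of $b$ in $\Pi$ are exactly $R$ with multiplicity.

**Step 2: division by $b$ costs nothing.** This is what makes $b$ useful.

**Lemma 1.** If $A\in H^2(\Pi)$ vanishes on $R$ (with multiplicity), then $A/b\in H^2(\Pi)$ and $\|A/b\|_{H^2}=\|A\|_{H^2}$.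

*Proof.* The finite product $b_T$ is continuous on $\overline\Pi\cup\{\infty\}$, with modulus $1$ on $\sigma=\frac12$ and at $\infty$. So for $\kappa\in(0,1)$ there is a compact $E\subset\Pi$ with $|b_T|\ge1-\kappa$ on $\Pi\setminus E$. The quotient $A/b_T$ is holomorphic in $\Pi$, bounded on $E$, and at most $(1-\kappa)^{-1}|A|$ in modulus off $E$; hence $A/b_T\in H^2(\Pi)$. Its norm is the limit of its $L^2$ norms on the lines as $\sigma\to\frac12$. Lines with $\sigma$ close to $\frac12$ do not meet $E$, so $\|A/b_T\|\le(1-\kappa)^{-1}\|A\|$ for every $\kappa$, that is, $\|A/b_T\|\le\|A\|$. On each line let $T\to\infty$ and use Fatou's lemma to get $\|A/b\|\le\|A\|$; here $A/b$ is holomorphic in $\Pi$ because $A$ vanishes on $R$. Conversely $|A|\le|A/b|$ since $|b|\le1$. $\square$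

**Step 3: the function $K$.** Put $K=\hat h/b$. By (5), Lemma 1 and (1),
$$K\in H^2(\Pi),\qquad\int|K(\tfrac12+it)|^2dt=2\pi\|h\|^2,\qquad G(z)=\frac{zK(z)b(z)}{\zeta(z)}\quad(z\in\Pi).\tag{7}$$
Consequently, for $s=\frac12+it$,
$$v_w(t)=\frac{s+w}s\cdot\frac{\zeta(s)\,b(s+w)}{\zeta(s+w)}\cdot K(s+w).\tag{8}$$
The function $b/\zeta$ is holomorphic in $\Pi$, with removable singularities at $R$ and a zero at $1$. The first obstruction is gone.

## 8. The ratio $\zeta(s)b(s+w)/\zeta(s+w)$

**Lemma 2.** There are $C$ and $c_1\in(0,\frac18]$ such that for $s=\frac12+it$ and $0<w\le2$,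
$$\Big|\frac{\zeta(s)\,b(s+w)}{\zeta(s+w)}\Big|\le C\,\tau(t)^{w/2-c_1w^2}.$$

*Proof.* We use $\xi(s)=\frac12s(s-1)\pi^{-s/2}\Gamma(s/2)\zeta(s)=\xi(0)\lim_{T}\prod_{|\gamma|\le T}(1-s/\rho)$, the product over all nontrivial zeros. Solving for $\zeta$,
$$\Big|\frac{\zeta(s)b(s+w)}{\zeta(s+w)}\Big|=\pi^{-w/2}\,\Big|\frac{(s+w)(s+w-1)}{s(s-1)}\Big|\,\Big|\frac{\Gamma(\frac{s+w}2)}{\Gamma(\frac s2)}\Big|\,\Big|\frac{\xi(s)b(s+w)}{\xi(s+w)}\Big|.$$

**Step 1: the elementary factors.** These produce the growth $\tau^{w/2}$. The first is at most $1$. Since $|s-1|=|s|\ge\frac12$, both $|s+w|$ and $|s+w-1|$ are at most $|s|+2\le5|s|$, so the second is at most $25$. With $\psi=\Gamma'/\Gamma$, the third is $\exp\int_0^{w/2}\Re\psi(\frac s2+x)\,dx$. Since $\psi(z)=\log z+O(1/|z|)$ for $\Re z\ge\frac14$ and $|\frac s2+x|\le\tau(t)$ for $0\le x\le1$, it is at most $C\tau(t)^{w/2}$.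

**Step 2: one zero at a time.** The purpose is to show that every zero pushes the last factor down. For fixed $w$ the points $t$ with $\xi(s+w)=0$ are isolated, and the left side of the lemma is continuous in $t$, so we may assume $\xi(s+w)\ne0$. The last factor is then the limit, as $T\to\infty$, of products over the zeros with $|\gamma|\le T$. Put $\delta=t-\gamma$. A zero on the critical line contributes
$$\frac{|s-\rho|}{|s+w-\rho|}=\frac{|\delta|}{\sqrt{\delta^2+w^2}}\le\Big(1+\frac{w^2}{\frac14+\delta^2}\Big)^{-1/2}.$$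
A pair $\rho\in R$, $\rho^*$, with $a=\beta-\frac12\in(0,\frac12)$, contributes, together with the factor of $b$ belonging to $\rho$,
$$\frac{|s-\rho||s-\rho^*|}{|s+w-\rho||s+w-\rho^*|}\cdot\frac{|s+w-\rho|}{|s+w-\rho^*|}=\frac{a^2+\delta^2}{(a+w)^2+\delta^2}\le\Big(1+\frac{w^2}{a^2+\delta^2}\Big)^{-1}\le\Big(1+\frac{w^2}{\frac14+\delta^2}\Big)^{-1}.$$
Here we used $|s-\rho|^2=|s-\rho^*|^2=a^2+\delta^2$ and $(a+w)^2\ge a^2+w^2$. The dangerous denominator $|s+w-\rho|$ has been cancelled by $b$. A pair consists of two zeros with the same $\gamma$, so in all cases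
$$\log\Big|\frac{\xi(s)b(s+w)}{\xi(s+w)}\Big|\le-\frac12\sum_\rho\log\Big(1+\frac{w^2}{\frac14+(t-\gamma)^2}\Big)\le0,\tag{9}$$
the sum being over all nontrivial zeros.

**Step 3: counting nearby zeros.** We turn (9) into a power of $\tau$. By the Riemann–von Mangoldt formula the number of zeros with $0<\gamma\le T$ is $N(T)=\frac T{2\pi}\log\frac T{2\pi}-\frac T{2\pi}+O(\log T)$. Let $A$ be the constant in the error term. The main part has derivative $\frac1{2\pi}\log\frac T{2\pi}$, so
$$N(t+M)-N(t-M)\ge\frac M\pi\log\frac{t-M}{2\pi}-2A\log(t+M)\ge\Big(\frac M{2\pi}-4A\Big)\log t$$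
for $t\ge T_0(M)$. Taking $M=2\pi(4A+1)$, and using $\rho\mapsto\bar\rho$ for $t<0$, we find $T_0\ge3$ such that at least $\log|t|$ zeros satisfy $|\gamma-t|\le M$ when $|t|\ge T_0$. Each contributes $\log(1+w^2/(\frac14+M^2))\ge c\,w^2$ with an absolute $c>0$, since $w\le2$ and $\log(1+y)$ is concave. So for $|t|\ge T_0$ the middle member of (9) is at most $-\frac c2w^2\log|t|\le-\frac c4w^2\log\tau(t)$, because $|t|+3\le2|t|\le|t|^2$. Put $c_1=\min(\frac c4,\frac18)$. For $|t|<T_0$ the last factor is at most $1$, and $\tau^{-c_1w^2}\ge(T_0+3)^{-4c_1}$. In both cases the last factor is at most $C\tau^{-c_1w^2}$. $\square$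

*Back to $h=\mathbf 1_{[1,\infty)}$.* Suppose $R=\emptyset$. Then $b=1$ and $K=\hat h=1/s$. Since $\tau\le7|s|$, Lemma 2 gives $|v_w|^2=|\zeta(s)/(s\zeta(s+w))|^2\le C\tau^{w-2}\le C\tau^{-3/2}$ for $0<w\le\frac12$, which is integrable uniformly in $w$. For this $h$ the pointwise decay of $K$ does all the work. For general $h$ we need the next lemma instead.

## 9. Weighted bounds for $K$ to the right of the critical line

**Lemma 3.** Let $w_*=(1-c_1/2)^{-1}$, so $1<w_*\le\frac{16}{15}$. For $0<w\le w_*$,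
$$\int_{\mathbb R}|K(\tfrac12+w+it)|^2\,\tau(t)^{w-c_1w^2}dt\le C\|h\|^2.$$

*Proof.* Let $0<\eta\le\frac12$ and $\sigma_1=\frac32+\eta$.

**Step 1: the line $\sigma_1$.** We want a bound with weight $\tau^{1-\eta}$ there, with explicit dependence on $\eta$. On $\sigma_1$ we have $K=\zeta G/(sb)$, and $G$ is bounded by (6), so we need $\zeta/b$ in a weighted $L^2$. Lemma 1 will transport the critical-line mean square of $\zeta$ to $\sigma_1$. Let
$$Y(s)=(s-1)\zeta(s)\,s^{-(3+\eta)/2}.$$

*$Y$ is bounded on $\overline\Pi$.* Note $|s-1|\le|s|$ there. For $\sigma\ge2$, $\zeta$ is bounded. For $\frac12\le\sigma\le2$ and $|t|\le1$, $(s-1)\zeta(s)$ is continuous on a compact set. For $\frac12\le\sigma\le2$ and $|t|\ge1$ use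
$$\zeta(s)=\sum_{n\le N}n^{-s}+\frac{N^{1-s}}{s-1}-s\int_N^\infty\{x\}x^{-s-1}dx\qquad(\sigma>0),\quad N=\lceil|t|\rceil,$$
which follows for $\sigma>1$ from partial summation over $n>N$ and then by continuation. The three terms are at most $2\sqrt N$, $\sqrt N/|t|$ and $2|s|N^{-1/2}$, so $\zeta(s)=O(|t|^{1/2})$ (one may also take $x\asymp|t|$ in [T, Thm 4.11]). Then $|Y|\le|s|^{-(1+\eta)/2}\,C|t|^{1/2}\le C$.

*$Y\in H^2(\Pi)$.* Being bounded and continuous on $\overline\Pi$ and holomorphic in $\Pi$, $Y$ is the Poisson integral of its boundary values. So by Jensen's inequality, $\int|Y(\sigma+it)|^2dt\le\int|Y(\frac12+it)|^2dt$. On $\sigma=\frac12$, $|s-1|=|s|$. Using $\int_0^T|\zeta(\frac12+it)|^2dt=O(T\log T)$ for $T\ge2$ ([T, Ch. VII]) and partial integration,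
$$\int|Y(\tfrac12+it)|^2dt=\int|\zeta(\tfrac12+it)|^2|s|^{-1-\eta}dt\le C+C\int_2^\infty t^{-1-\eta}\log t\,dt\le C\eta^{-2}.$$

*Conclusion.* The zeros of $Y$ in $\Pi$ are exactly $R$ (at $s=1$, $(s-1)\zeta(s)$ equals $1$). So Lemma 1 and monotonicity in $\sigma$ give $\int|(Y/b)(\sigma_1+it)|^2dt\le C\eta^{-2}$. On $\sigma=\sigma_1$, (7) gives $K=G\cdot(Y/b)\cdot s^{(1+\eta)/2}/(s-1)$, so
$$|K|\,|s|^{(1-\eta)/2}=|G|\,\Big|\frac Yb\Big|\,\Big|\frac s{s-1}\Big|\le3|G|\,\Big|\frac Yb\Big|,$$
since $|s|\le|s-1|+1$ and $|s-1|\ge\frac12$. Also $\tau\le3|s|$, because $|s|\ge|t|$ and $|s|\ge\frac32$. With (6),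
$$\int|K(\sigma_1+it)|^2\,\tau(t)^{1-\eta}dt\le C\|h\|^2\eta^{-3}.\tag{10}$$

**Step 2: log-convexity of localized means.** We interpolate between $\sigma=\frac12$ and $\sigma_1$. The weights vary with $t$, so we first localize near each integer $j$ with a Gaussian. For $j\in\mathbb Z$ put
$$K_j(s)=K(s)e^{(s-1-ij)^2},\qquad M_j(\sigma)=\int|K_j(\sigma+it)|^2dt .$$
From $\int e^{-y^2/4+ay}dy=2\sqrt\pi\,e^{a^2}$ with $a=1+ij-s$, the Gaussian is on every vertical line the Mellin transform of $\gamma_j(x)=\frac1{2\sqrt\pi}x^{1+ij}e^{-(\log x)^2/4}$, and $\gamma_j(x)x^{-\sigma}\in L^1(dx/x)$ for all $\sigma$. Also $K=\hat k$ with $k\in H$, $k=0$ on $(0,1)$, so $k(x)x^{-\sigma}\in L^2(dx/x)$ for all $\sigma\ge\frac12$. Hence for all $\sigma\ge\frac12$, $K_j$ is the Mellin transform of one and the same function $q_j$, the multiplicative convolution of $k$ and $\gamma_j$, and $M_j(\sigma)=2\pi\int|q_j(x)|^2x^{-2\sigma-1}dx$. Let $0<w\le1+\eta$ and $\theta=w/(1+\eta)$, so $\frac12+w=(1-\theta)\frac12+\theta\sigma_1$.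 Hölder's inequality gives
$$M_j(\tfrac12+w)\le M_j(\tfrac12)^{1-\theta}M_j(\sigma_1)^\theta.\tag{11}$$

**Step 3: reassembling with weights.** We sum (11) over $j$ to recover a weighted integral. Put $\tau_j=|j|+3$. Since $\tau(t)\le\tau_j(1+|t-j|)$ and $\tau_j\le\tau(t)(1+|t-j|)$, for $0\le\kappa\le1$
$$C^{-1}\tau(t)^\kappa\le\sum_j\tau_j^\kappa e^{-2(t-j)^2}\le C\tau(t)^\kappa:$$
for the lower bound keep one $j$ with $|t-j|\le\frac12$; for the upper bound use that $\sum_j(1+|t-j|)e^{-2(t-j)^2}$ is bounded. Moreover $|e^{(s-1-ij)^2}|^2=e^{2(\sigma-1)^2-2(t-j)^2}$, and $1\le e^{2(\sigma-1)^2}\le e^2$ for $\frac12\le\sigma\le2$. So for these $\sigma$ the quantities $\sum_j\tau_j^\kappa M_j(\sigma)$ and $\int|K(\sigma+it)|^2\tau^\kappa dt$ are comparable up to absolute constants. With $\kappa=\theta(1-\eta)$, then (11), then Hölder for sums, then (7) and (10),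
$$\int|K(\tfrac12+w+it)|^2\tau^{\theta(1-\eta)}dt\le C\sum_jM_j(\tfrac12)^{1-\theta}\big(\tau_j^{1-\eta}M_j(\sigma_1)\big)^\theta$$
$$\le C\Big(\sum_jM_j(\tfrac12)\Big)^{1-\theta}\Big(\sum_j\tau_j^{1-\eta}M_j(\sigma_1)\Big)^\theta\le C\|h\|^2\eta^{-3\theta}.\tag{12}$$

**Step 4: the choice $\eta=c_1w/2$.** We balance the exponent against the constant. For $w\le w_*$ this $\eta$ is at most $\frac1{15}$, and $w\le1+\eta$ is equivalent to $w(1-c_1/2)\le1$, that is, $w\le w_*$. Since $(1-2\eta)(1+\eta)\le1-\eta$, we have $\frac{1-\eta}{1+\eta}\ge1-2\eta$, so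
$$\theta(1-\eta)=w\,\frac{1-\eta}{1+\eta}\ge w-2\eta w=w-c_1w^2 .$$
As $\tau\ge1$, the left side of (12) dominates the integral in the lemma. Finally $\theta\le w$ and $\eta<1$ give $\eta^{-3\theta}\le(c_1w/2)^{-3w}=\exp\big(3w\log\frac2{c_1w}\big)$, which is bounded for $0<w\le w_*$. $\square$

## 10. The uniform bound for $v_w$

We put the two lemmas together. For real $0<w\le w_*$, in (8) we have $|s+w|\le5|s|$, and Lemma 2 gives $|v_w|^2\le C\tau^{w-2c_1w^2}|K(s+w)|^2$. Multiply by $\tau^{c_1w^2}$ and use Lemma 3: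
$$\int|v_w(t)|^2\,\tau(t)^{c_1w^2}dt\le C\|h\|^2,\qquad\text{in particular}\quad\|v_w\|_{L^2}\le C\|h\|\quad(0<w\le w_*),\tag{13}$$
with $C$ independent of $w$ and $h$. There is even a weight $\tau^{c_1w^2}$ to spare. For fixed $w$ this margin is what makes the next section work.

## 11. Continuation in $w$: $v_w\in U(\overline{\mathcal B})$ for $0<w<w_*$

**Step 1: the case $1<w<w_*$.** This is the visible end. Here $\frac12+w>\frac32$, so $\sum|g(n)|n^{-1/2-w}<\infty$, and $\sum_{n\le N}g(n)n^{-w}n^{-s}\to G(s+w)$ uniformly on $\sigma=\frac12$. As $\zeta(s)/s\in L^2$, (2) shows that $v_w$ is the $L^2$-limit of $U\big(-\sum_{n\le N}g(n)n^{-w}e_n\big)\in U(\mathcal B)$. By (1), $U$ is a multiple of an isometry, so $U(\overline{\mathcal B})$ is closed and equal to the closure of $U(\mathcal B)$.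

**Step 2: reduction to a local majorant.** We pass to smaller $w$ by analyticity. Let $\psi\in L^2(\mathbb R)$ be orthogonal to $U(\mathcal B)$, and set $I(w)=\int v_w\overline\psi\,dt$. By Step 1, $I=0$ on $(1,w_*)$. If $I$ is holomorphic on a connected open set containing $(0,w_*)$, then $I=0$ on $(0,w_*)$; as $\psi$ is arbitrary, $v_w\in U(\overline{\mathcal B})$.

Use the same formula for $v_w$ when $w$ is complex. For fixed $t$, $v_w(t)=\zeta(s)G(s+w)/s$ is holomorphic in $w$ for $\Re w>0$. Suppose that for each $w_0\in(0,w_*)$ there is $r\in(0,1)$, $r<w_0$, with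
$$\sup_{|w-w_0|\le r}|v_w|\in L^2(\mathbb R).\tag{14}$$
Then $|v_w\overline\psi|$ has an integrable majorant on the disc, so $I$ is continuous there by dominated convergence, and its integral over any triangle inside vanishes by Fubini and Cauchy. By Morera, $I$ is holomorphic in the open disc. The union of these discs is open and connected, and contains $(0,w_*)$. So it suffices to prove (14).

Fix $w_0$ and take $r<1$ with $[w_0-2r,w_0+2r]\subset(0,w_*)$, to be reduced below. For $|t|\le3$ the supremum is bounded, by continuity of $v_w(t)$ in $(w,t)$ on a compact set. So let $|t|\ge3$ and $w=u+iv$ with $|w-w_0|\le r$.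

**Step 3: from complex $w$ to its real part.** Lemma 2 concerns real $w$. We compare the values at $s+w$ and $s+u$ through the logarithmic derivative of $\Lambda=\zeta/b$, which is holomorphic and nonvanishing in $\Pi\setminus\{1\}$. Let $z=\frac12+u+iy$ with $|y|\ge2$ and $0<u<w_*<\frac32$. By [T, Thm 9.6(A)],
$$\frac{\zeta'}\zeta(z)=\sum_{|y-\gamma|\le1}\frac1{z-\rho}+O(\log\tau(y)),\qquad\frac{b'}b(z)=\sum_{\rho\in R}\Big(\frac1{z-\rho}-\frac1{z-\rho^*}\Big).$$
A term of the second sum equals $(\rho-\rho^*)/((z-\rho)(z-\rho^*))$, and $|\rho-\rho^*|<1$. So terms with $|\gamma-y|>1$ are at most $(y-\gamma)^{-2}$ in modulus, and they sum to $O(\log\tau(y))$ because there are $O(\log\tau(m))$ zeros with $m\le\gamma\le m+1$. Subtracting, the terms $1/(z-\rho)$ with $\rho\in R$ cancel: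
$$\frac{\Lambda'}\Lambda(z)=\sum_{\substack{|y-\gamma|\le1\\ \beta\le1/2}}\frac1{z-\rho}+\sum_{\substack{|y-\gamma|\le1\\ \rho\in R}}\frac1{z-\rho^*}+O(\log\tau(y)).$$
This holds away from the zeros of $\zeta$, and then everywhere on each horizontal line by continuity. Every denominator has real part at least $u$, and there are $O(\log\tau(y))$ terms, so $|\Lambda'/\Lambda(z)|\le C(1+\frac1u)\log\tau(y)$. Integrate along the vertical segment from $s+u$ to $s+w$. Its length is at most $r<1$, so on it $|y|\ge2$ and $\tau(y)\le\tau(t)^2$. Since $u\ge w_0-r$,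
$$\Big|\frac{\Lambda(s+u)}{\Lambda(s+w)}\Big|\le\tau(t)^{C_2r(1+1/(w_0-r))}.\tag{15}$$

**Step 4: a pointwise bound for the supremum.** We combine (15) with Lemma 2. By (8), $v_w=\frac{s+w}s\cdot\frac{\zeta(s)}{\Lambda(s+u)}\cdot\frac{\Lambda(s+u)}{\Lambda(s+w)}\cdot K(s+w)$. The first factor is at most $5$, and Lemma 2 at the real point $u$ bounds the second by $C\tau^{u/2-c_1u^2}$. Hence
$$\sup_{|w-w_0|\le r}|v_w(t)|^2\le C\tau(t)^\kappa\sup_{|w-w_0|\le r}|K(s+w)|^2,\qquad\kappa=\max_{|u-w_0|\le r}(u-2c_1u^2)+2C_2r\Big(1+\frac1{w_0-r}\Big).$$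

**Step 5: from the supremum of $|K|^2$ to Lemma 3.** We average to remove the supremum. Since $|K|^2$ is subharmonic,
$$\sup_{|w-w_0|\le r}|K(s+w)|^2\le\frac1{\pi r^2}\iint_{|w'-w_0|\le2r}|K(s+w')|^2dA(w').$$
As $r\to0$, $\kappa\to w_0-2c_1w_0^2=w_0(1-2c_1w_0)$, which lies in $(0,2)$ because $c_1\le\frac18$ and $w_0<\frac{16}{15}$. So $0\le\kappa\le2$ for small $r$. Also $\tau(t)\le3\tau(t+\Im w')$. Fubini and a translation in $t$ give
$$\int\tau^\kappa\sup_{|w-w_0|\le r}|K(s+w)|^2dt\le C\sup_{|u'-w_0|\le2r}\int|K(\tfrac12+u'+it)|^2\tau(t)^\kappa dt .$$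
The limit $w_0-2c_1w_0^2$ of $\kappa$ is strictly less than $w_0-c_1w_0^2=\lim_{r\to0}\min_{|u'-w_0|\le2r}(u'-c_1u'^2)$. So for $r$ small, $\kappa\le u'-c_1u'^2$ for all these $u'$, and Lemma 3 bounds the right side by $C\|h\|^2$. This proves (14), and hence $v_w\in U(\overline{\mathcal B})$ for $0<w<w_*$.

## 12. Letting $w\to0^+$: proof of Theorem 1

**Step 1: pointwise limit.** We identify the limit of $v_w$. For a.e. $t$, as $w\to0^+$: $K(s+w)\to K(s)$ (boundary values), $b(s+w)\to b(s)$, and $\zeta(s+w)\to\zeta(s)\ne0$. By (8), $v_w(t)\to K(s)b(s)=\hat h(s)$.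

**Step 2: weak convergence.** We show that (13) and Step 1 imply $v_w\to\hat h$ weakly in $L^2(\mathbb R)$. Take a sequence $w_i\to0^+$, a function $\psi\in L^2(\mathbb R)$ and $\varepsilon>0$. By Egorov's theorem there is a set $E$ of finite measure on which $v_{w_i}\to\hat h$ uniformly and with $\|\psi\mathbf 1_{\mathbb R\setminus E}\|<\varepsilon$: take a long interval and remove a set of small measure. Then
$$\Big|\int(v_{w_i}-\hat h)\overline\psi\,dt\Big|\le|E|^{1/2}\|\psi\|\sup_E|v_{w_i}-\hat h|+\varepsilon\Big(\sup_i\|v_{w_i}\|+\|\hat h\|\Big).$$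
The first term tends to $0$, and the bracket is finite by (13).

**Step 3: conclusion.** By Section 11, $v_w$ lies in the closed subspace $U(\overline{\mathcal B})$, which is weakly closed. So $\hat h\in U(\overline{\mathcal B})$, that is, $h\in\overline{\mathcal B}$. With Section 5 this proves Theorem 1. $\blacksquare$

## 13. Codimension, the Nyman–Beurling closure, and norm convergence: proof of Theorem 2

**Part 1: the two descriptions of $\overline{\mathcal B}$.** The first equality is Theorem 1 combined with (5). For the second, $\overline{\mathcal B}\subset D\cap\overline{\mathcal N}$ is clear. Conversely let $f=\lambda e_1+h\in D\cap\overline{\mathcal N}$ and $f_j\in\mathcal N$, $f_j\to f$. We repeat the argument for necessity. On $(0,1)$, $\{x/\alpha\}=x/\alpha$ for $\alpha\ge1$, so $f_j=\lambda_jx$ there, and $|\lambda_j-\lambda|\le\|f_j-f\|\to0$. So $h_j=f_j-\lambda_je_1\in\mathcal N$ vanishes on $(0,1)$ and $h_j\to h$. Here $\hat h_j\in H^2(\Pi)$ and $\hat h_j=-P_j\zeta/s$ with $P_j$ a finite sum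 $\sum c\,\alpha^{-s}$, first for $\frac12<\sigma<1$ and then in $\Pi$. So $\hat h_j$ vanishes on $R$ with multiplicity. By (3) so does $\hat h$, and $f\in\overline{\mathcal B}$ by the first equality.

**Part 2: the codimension.** We count independent conditions. Since $e_1\in\mathcal B$, $D/\overline{\mathcal B}\cong D_0/E_0$ with $E_0=\{h\in D_0:\hat h\text{ vanishes on }R\text{ with multiplicity}\}$. This $E_0$ is the common kernel of the functionals $h\mapsto\hat h^{(i)}(\rho)$, $0\le i<m_\rho$, where $\rho$ runs over the distinct points of $R$ and $m_\rho$ is the multiplicity. There are as many of them as zeros in $\Pi$ counted with multiplicity. So it suffices to show that any finite family of them is linearly independent on $D_0$.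

Let $S$ be a finite set of distinct zeros in $R$. For a Dirichlet polynomial $P=\sum a_mm^{-s}$, the function $h(x)=\sum_{m\le x}a_m$ is bounded, lies in $D_0$ and has $F=P$, so $\hat h=P/s$. Multiplication by $1/s$ is invertible on jets (Taylor polynomials of order less than $m_\rho$) at points of $S$. So it is enough that Dirichlet polynomials realize all families of jets of order $<m_\rho$ at $\rho\in S$.

Fix $\rho_0\in S$. For $\rho\in S\setminus\{\rho_0\}$, one of $2^{-s},3^{-s}$ takes different values at $\rho$ and $\rho_0$. Otherwise $\rho-\rho_0\in\frac{2\pi i}{\log2}\mathbb Z\cap\frac{2\pi i}{\log3}\mathbb Z=\{0\}$, because $k\log3=l\log2$ with integers $k,l$ means $3^k=2^l$, so $k=l=0$. Subtracting its value at $\rho$, we get a Dirichlet polynomial $Q_\rho$ with $Q_\rho(\rho)=0\ne Q_\rho(\rho_0)$. Then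
$$\big(2^{-s}-2^{-\rho_0}\big)^i\prod_{\rho\in S,\ \rho\ne\rho_0}Q_\rho(s)^{m_\rho}$$
is a Dirichlet polynomial that vanishes to order at least $m_\rho$ at each $\rho\in S\setminus\{\rho_0\}$ and to order exactly $i$ at $\rho_0$, since $2^{-s}-2^{-\rho_0}$ has a simple zero at $\rho_0$. For $0\le i<m_{\rho_0}$ these span, by triangularity, all jets at $\rho_0$ with zero jets at the other points. Letting $\rho_0$ vary, we get all families of jets.

If $R=\emptyset$ we get $\overline{\mathcal B}=D$, and if $R\ne\emptyset$, $\overline{\mathcal B}\ne D$. Since the nontrivial zeros are symmetric about $\sigma=\frac12$, $R=\emptyset$ is the Riemann hypothesis. This is Báez-Duarte's criterion.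

**Part 3: norm convergence.** We upgrade weak to strong convergence by a density argument. Let $h\in\overline{\mathcal B}\cap D_0$. By Section 5, $h$ satisfies (5). For $0<w<w_*$, $v_w\in L^2(\mathbb R)$ by (13), and $U$ is onto, so $h_w$ exists; $h_w\in\overline{\mathcal B}$ by Section 11; and $\|h_w\|=(2\pi)^{-1/2}\|v_w\|\le C\|h\|$ by (13). The map $h\mapsto h_w$ is linear, so these maps are uniformly bounded on $\overline{\mathcal B}\cap D_0$.

The map $f\mapsto f-\lambda e_1$ is continuous on $D$, sends $\mathcal B$ into $\mathcal B\cap D_0$, and is the identity on $D_0$. So $\mathcal B\cap D_0$ is dense in $\overline{\mathcal B}\cap D_0$. For $h\in\mathcal B\cap D_0$, $\hat h=-P\zeta/s$ with $P$ a Dirichlet polynomial, so $G=-P$ and $G(s+w)\to G(s)$ uniformly on $\sigma=\frac12$. As $\zeta(s)/s\in L^2$, $h_w\to h$ in norm.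

For general $h\in\overline{\mathcal B}\cap D_0$ and $h'\in\mathcal B\cap D_0$,
$$\|h_w-h\|\le\|(h-h')_w\|+\|h'_w-h'\|+\|h'-h\|\le(C+1)\|h-h'\|+\|h'_w-h'\| .$$
Choose $h'$ close to $h$, and then let $w\to0^+$. $\blacksquare$
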